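# Two graphs that the $q$-dichromate cannot tell apart and the $U$-polynomial can

## 1. Two trees on four vertices

Take the path $P_4$ on four vertices and the star $K_{1,3}$. For each set $A$ of edges, write down $x^{|A|}$ times one symbol $p_m$ for every connected component with $m$ vertices of the graph with edge set $A$ (all four vertices are kept), and add everything up.

For the path, the empty set gives $p_1^4$ and each single edge gives $x\,p_2p_1^2$. Of the three pairs of edges, two are adjacent and give $x^2p_3p_1$, and one is not and gives $x^2p_2^2$. All three edges give $x^3p_4$. For the star, every pair of edges is adjacent. So the two sums are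
$$p_1^4+3x\,p_2p_1^2+x^2(2p_3p_1+p_2^2)+x^3p_4,\qquad p_1^4+3x\,p_2p_1^2+3x^2p_3p_1+x^3p_4,$$
and their difference is $x^2(p_2^2-p_1p_3)$.

Now replace the independent symbols by numbers. Fix integers $q\ge 0$ and $k\ge1$ and put $p_m=1+q^m+q^{2m}+\dots+q^{(k-1)m}$. With $q=k=2$ we get $p_1=3$, $p_2=5$, $p_3=9$, $p_4=17$, and the two sums become
$$81+135x+79x^2+17x^3,\qquad 81+135x+81x^2+17x^3 .$$
They still differ. For $k=2$ and general $q$, the difference is
$$x^2\bigl((1+q^2)^2-(1+q)(1+q^3)\bigr)=-x^2q(1-q)^2,$$
which vanishes at $q=0$ and $q=1$, but not for $q\ge2$.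

On at most three vertices there is only one tree for each number of vertices. On five vertices there are three trees: the path, the star, and the tree with degrees $3,2,1,1,1$. They have respectively $3$, $6$, $4$ adjacent pairs of edges among their $6$ pairs. If $j$ is that number, the coefficient of $x^2$ is $j\,p_3p_1^2+(6-j)\,p_2^2p_1$. At $q=k=2$ this is $81j+75(6-j)=450+6j$, so these trees are told apart as well.

The sum with independent symbols carries a priori much more information than its numerical values at $p_m=1+q^m+\dots+q^{(k-1)m}$. In the examples nothing relevant was lost. Does the specialization, taken for all $q$ and all $k$ together, ever lose the difference between two graphs?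

## 2. $U$, $B_q$, and one polynomial behind both

All graphs are finite. For $G=(V,E)$ and $A\subseteq E$, let $\mathrm{com}(A)$ be the set of connected components of $(V,A)$, let $k(A)=|\mathrm{com}(A)|$ and $r(A)=|V|-k(A)$. The size $|C|$ of a component $C$ is its number of vertices.

**Definition ($U$-polynomial of Noble and Welsh).** In indeterminates $z,x_1,x_2,\dots$,
$$U(G;z,x_1,x_2,\dots)=\sum_{A\subseteq E}\Bigl(\prod_{C\in\mathrm{com}(A)}x_{|C|}\Bigr)(z-1)^{|A|-r(A)} .$$

**Definition ($q$-dichromate).** For positive integers $k,m$ put $(k)_{q^m}=\sum_{i=0}^{k-1}q^{mi}$, with $0^0=1$. For an integer $q\ge0$, a real $x$ and a positive integer $k$,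
$$B_q(G,x,k)=\sum_{A\subseteq E}x^{|A|}\prod_{C\in\mathrm{com}(A)}(k)_{q^{|C|}} .$$

**Definition (equivalence).** Graph functions $f,g$ are equivalent if for all graphs $G,H$ we have $f(G)=f(H)$ if and only if $g(G)=g(H)$.

**Definition (the polynomial of Section 1).** Let $\Lambda=\mathbb Q[p_1,p_2,\dots]$ with independent indeterminates, and $p_\lambda=\prod_ip_{\lambda_i}$ for a partition $\lambda$. Put
$$\mathcal U(G)=\sum_{A\subseteq E}x^{|A|}\prod_{C\in\mathrm{com}(A)}p_{|C|}\ \in\Lambda[x].$$

Since $|A|-r(A)=|A|-|V|+k(A)$, substituting $z=x+1$ and $x_i=p_i/x$ in $U$ gives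
$$\mathcal U(G)=x^{|V|}\,U(G;\,x+1,\,p_1/x,\,p_2/x,\dots). \tag{1}$$
Conversely $U(G;z,x_1,\dots)=(z-1)^{-|V|}\,\mathcal U(G)$ with $x=z-1$ and $p_i=(z-1)x_i$. So on graphs with a fixed number of vertices, $U$ and $\mathcal U$ determine each other. In particular:

$$\text{if } |V(G)|=|V(H)|\text{ and }\mathcal U(G)\ne\mathcal U(H),\text{ then } U(G)\ne U(H). \tag{2}$$

By definition, $B_q(G,x,k)$ is $\mathcal U(G)$ with $p_m:=(k)_{q^m}$. By (1), for $x\neq0$,
$$x^{-|V|}B_q(G,x,k)=U(G;z,x_1,x_2,\dots)\big|_{z:=x+1,\;x_i:=x^{-1}(k)_{q^i}} .$$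
If $U(G)=U(H)$, then $B_q(G,x,k)=B_q(H,x,k)$ for all $q$, all $k$ and all $x\ne0$, because $|V|$ can be read off from $U$: the indices of each monomial $\prod_C x_{|C|}$ add up to $|V|$. It then also holds at $x=0$, since both sides are polynomials in $x$.

We shall also use the physical form of these sums.

**Lemma 1 (state sum).** Let $I$ be a finite set of colors with a weight $X_c$ for each $c\in I$, in a commutative ring, and let $p_m(X)=\sum_{c\in I}X_c^m$. Then
$$\sum_{s:V\to I}\ \prod_{v\in V}X_{s(v)}\prod_{uv\in E}\bigl(1+x\,\delta(s(u),s(v))\bigr)=\sum_{A\subseteq E}x^{|A|}\prod_{C\in\mathrm{com}(A)}p_{|C|}(X),$$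
where $\delta$ is the Kronecker delta.

*Proof.* Expand $\prod_{e\in E}(1+x\delta_e)=\sum_Ax^{|A|}\prod_{e\in A}\delta_e$. For fixed $A$ only the maps $s$ that are constant on each component of $(V,A)$ survive. A component $C$ then contributes $\sum_cX_c^{|C|}=p_{|C|}(X)$. $\square$

With $I=\{0,\dots,k-1\}$, $X_c=q^c$ and $x=e^J-1$, we have $1+x\delta=e^{J\delta}$, and the lemma gives
$$B_q(G,e^J-1,k)=\sum_{s:V\to\{0,\dots,k-1\}}q^{\sum_vs(v)}\exp\Bigl(J\sum_{uv\in E}\delta(s(u),s(v))\Bigr).$$
This is a Potts model partition function with $k$ states and an external field.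

The question of Section 1 is the following conjecture, taken from Martin Klazar, Martin Loebl, and Iain Moffatt, "The Potts model and chromatic functions of graphs", arXiv:1311.4348 (2013): *the $q$-dichromate is equivalent to the $U$-polynomial*. That is, if $B_q(G,x,k)=B_q(H,x,k)$ for all integers $q\ge0$, all real $x$ and all positive integers $k$, then $U(G)=U(H)$. We shall prove that this fails.

**Theorem A.** There are simple connected graphs $G,H$ with $B_q(G,x,k)=B_q(H,x,k)$ for all integers $q\ge0$, all real $x$ and all positive integers $k$, but $U(G)\ne U(H)$. So the conjecture is false.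

## 3. More trees than coefficients

To treat all $q$ and $k$ at once, let $q,y$ be indeterminates and let
$$\varphi:\Lambda\to\mathbb Q(q,y),\qquad \varphi(p_n)=\frac{1-y^n}{1-q^n}.$$
For $y=q^k$ the right side is $(k)_{q^n}$. A ring homomorphism on $\Lambda$ is always extended coefficientwise to $\Lambda[x]$, and later to $\Lambda[x][w]$.

Only two parameters $q,y$ are left, so $\varphi(\mathcal U(T))$ has few coefficients, while $\mathcal U(T)$ involves partitions, of which there are many.

**Lemma 2.** Let $a\ge2$. The elements $\varphi(\mathcal U(T))$, $T$ a tree on $a$ vertices, lie in a $\mathbb Q$-vector space of dimension at most $\bigl(\tfrac{a(a-1)}2+1\bigr)(a+1)a\le a^4$.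

*Proof.* First we show that for every partition $\mu$ of $a$ the product $\prod_i(1-q^{\mu_i})$ divides $\prod_{j=1}^a(1-q^j)$. Up to sign, $1-q^m$ is the product of the cyclotomic polynomials $\Phi_e(q)$ over the divisors $e$ of $m$. So $\Phi_e$ occurs in $\prod_i(1-q^{\mu_i})$ exactly $\#\{i:e\mid\mu_i\}$ times. Each such $\mu_i$ is at least $e$ and the $\mu_i$ sum to $a$, so this number is at most $\lfloor a/e\rfloor$, which is the multiplicity of $\Phi_e$ in $\prod_{j\le a}(1-q^j)$.

Hence $\prod_{j\le a}(1-q^j)\cdot\varphi(p_\mu)$ is a polynomial of degree $\tfrac{a(a+1)}2-a=\tfrac{a(a-1)}2$ in $q$ and degree $a$ in $y$. Every term of $\mathcal U(T)$ is $x^{|A|}p_\mu$ with $\mu\vdash a$ and $|A|\le a-1$. So $\prod_{j\le a}(1-q^j)\cdot\varphi(\mathcal U(T))$ is a polynomial of degree at most $\tfrac{a(a-1)}2$ in $q$, at most $a$ in $y$ and at most $a-1$ in $x$. Such polynomials form a space of dimension $(\tfrac{a(a-1)}2+1)(a+1)a$. Finally $(a^2-a+2)(a+1)=a^3+a+2\le2a^3$ for $a\ge2$, which gives the bound $a^4$. $\square$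

On the other side we need many trees for which the $\mathcal U(T)$ are linearly independent.

**Definition (the trees $T_\lambda$).** For a partition $\lambda=(\lambda_1,\dots,\lambda_r)$ of $a-2\ge 2$ into parts $\ge2$, let $T_\lambda$ be the tree on $a$ vertices with a center $t$, one leaf $t'$ adjacent to $t$, and vertices $c_1,\dots,c_r$ adjacent to $t$, where $c_i$ carries $\lambda_i-1\ge1$ leaves.

For example, $\lambda=(3,2)$ gives a tree on $7$ vertices. Set $p_1=0$ in $\mathcal U(T_{(3,2)})$: then only edge sets without isolated vertices count, so all four leaf edges are present, and we choose freely among $tc_1$, $tc_2$. The result is $x^6p_7+x^5p_4p_3+x^5p_5p_2+x^4p_2\,p_3p_2$. In the last term $p_3p_2=p_\lambda$ is visible.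

**Lemma 3.** For each $a\ge4$ the polynomials $\mathcal U(T_\lambda)$, $\lambda\vdash a-2$ with all parts $\ge2$, are linearly independent over $\mathbb Q$.

*Proof.* Put $p_1=0$. Only edge sets without singleton components survive. These contain all leaf edges, so they are determined by the set $S\subseteq[r]$ of omitted edges $tc_i$:
$$\mathcal U(T_\lambda)|_{p_1=0}=\sum_{S\subseteq[r]}x^{a-1-|S|}\,p_{2+\sum_{i\notin S}\lambda_i}\prod_{i\in S}p_{\lambda_i}.$$
Suppose $\sum_\lambda c_\lambda\,\mathcal U(T_\lambda)=0$ with not all $c_\lambda=0$, and let $r$ be the largest number of parts of a $\lambda$ with $c_\lambda\neq0$. The coefficient of $x^{a-1-r}$ comes only from sets $S$ of size $r$, hence only from $\lambda$ with $r$ parts and $S=[r]$. So $\sum_{\ell(\lambda)=r}c_\lambda\,p_2p_\lambda=0$. The monomials $p_2p_\lambda$ are distinct, so all these $c_\lambda$ vanish, a contradiction. $\square$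

**Lemma 4.** For $s\ge2$ there are at least $2^{s-1}$ partitions of $2s^2$ into parts $\ge2$.

*Proof.* For each $S\subseteq\{2,\dots,s\}$ take the elements of $S$ as parts, together with the part $2s^2-\sum S$. Since $\sum S\le\tfrac{s(s+1)}2-1<s^2$, the last part exceeds $s^2\ge s$. So it can be recognized, and $S$ can be recovered from the partition. $\square$

Take $s=60$ and $a=2s^2+2=7202$. Since $7202<2^{13}$, we have $a^4<2^{52}<2^{59}=2^{s-1}$. So there are more than $a^4$ trees $T_\lambda$ on $a$ vertices, and Lemma 2 forces a linear relation between the $\varphi(\mathcal U(T_\lambda))$ with rational coefficients, not all zero. Clear denominators: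
$$\sum_\lambda n_\lambda\,\varphi(\mathcal U(T_\lambda))=0,\quad n_\lambda\in\mathbb Z\text{ not all }0,\qquad\text{while}\quad \sum_\lambda n_\lambda\,\mathcal U(T_\lambda)\neq0 \tag{3}$$
by Lemma 3.

Is this a counterexample? If exactly two $n_\lambda$ were nonzero, it would be. The coefficient of $x^0$ in every $\mathcal U(T_\lambda)$ is $p_1^a$, so $\sum n_\lambda=0$; the relation would read $\varphi(\mathcal U(T))=\varphi(\mathcal U(T'))$. But we have no control over the number of trees in (3), and a sum of trees is not a graph. Disjoint union multiplies the polynomials $\mathcal U$; it does not add them. Nor does the pigeonhole principle help: with about $a^4$ coordinates, even two possible values for each coordinate leave room for $2^{a^4}$ values, and there are only $2^{a(a-1)/2}$ labeled simple graphs on $a$ vertices. Linear algebra gives relations, not coincidences. What remains to be proved is the following.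

**Proposition 5.** Let $R$ be a commutative $\mathbb Q$-algebra and $\psi:\Lambda\to R$ a $\mathbb Q$-algebra homomorphism with $\psi(p_1)$ not nilpotent. Let $T_1,\dots,T_m$ be trees on $a\ge2$ vertices and $n_i\in\mathbb Z$ with
$$\sum_in_i\,\psi(\mathcal U(T_i))=0\ \text{ in }R[x],\qquad\kappa:=\sum_in_i\,\mathcal U(T_i)\ne0 .$$
Then there are simple connected graphs $G,H$ with $|V(G)|=|V(H)|$, $\psi(\mathcal U(G))=\psi(\mathcal U(H))$ and $\mathcal U(G)\neq\mathcal U(H)$.

Sections 4 to 8 prove it. The notation of the proposition is fixed until then.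

## 4. Rooted graphs and the polynomial $F_K$

**Definition.** For a graph $K$ with root $v$ let $C_v(A)$ be the component of $v$ in $(V(K),A)$ and put
$$F_K(w)=\sum_{A\subseteq E(K)}x^{|A|}\,w^{|C_v(A)|}\prod_{C\neq C_v(A)}p_{|C|}\ \in\ w\,\Lambda[x][w].$$

So $F_K$ is $\mathcal U(K)$ in which the size of the root component is recorded by $w$. It has no constant term, its $w$-degree is at most $|V(K)|$, and its coefficients are polynomials in $x,p_1,p_2,\dots$ with non-negative integer coefficients. If $K$ is a tree on $n$ vertices, only $A=E(K)$ makes the root component have $n$ vertices, so the coefficient of $w^n$ is $x^{n-1}$.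

How $F$ behaves under gluing: let $K$ with root $v$ arise from the single vertex $v$ by joining $v$ by an edge to the root of $T_i$ for $i\in I$, and by identifying $v$ with the root of $T_j$ for $j\in J$, all these $T$'s disjoint. Then
$$F_K=w\prod_{i\in I}\bigl(\mathcal U(T_i)+xF_{T_i}\bigr)\prod_{j\in J}\bigl(w^{-1}F_{T_j}\bigr). \tag{4}$$
Indeed, if the edge to $T_i$ is not in $A$, then all components of the part in $T_i$ are separate from $v$, which gives $\mathcal U(T_i)$; if it is in $A$, we pay $x$ and the root component of $T_i$ is added to that of $v$, which gives $xF_{T_i}$. When $v$ is identified with a root, the root component of $T_j$ already counts $v$, hence the factor $w^{-1}$.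

As an example, the star $K_{1,3}$ rooted at its center has
$$F=w(p_1+xw)^3=x^3w^4+3x^2p_1w^3+3xp_1^2w^2+p_1^3w,$$
since a single vertex has $\mathcal U=p_1$ and $F=w$. The path $P_4$ rooted at an end has
$$F_{P_4}=x^3w^4+x^2p_1w^3+x(p_1^2+xp_2)w^2+(p_1^3+2xp_1p_2+x^2p_3)w,$$
according to the first missing edge seen from the root.

## 5. From many trees to two rooted trees

First suppose the relation involves only two trees, $\kappa=\mathcal U(T_1)-\mathcal U(T_2)$. We look for two rooted trees $K,K'$ with $\kappa$ as a coefficient of $F_K-F_{K'}$. Let $K$ be: $v$ joined to the root of $T_1$ and identified with the root of $T_2$; let $K'$ be the same with $T_1,T_2$ exchanged. By (4),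
$$F_K-F_{K'}=(\mathcal U(T_1)+xF_{T_1})F_{T_2}-(\mathcal U(T_2)+xF_{T_2})F_{T_1}=\mathcal U(T_1)F_{T_2}-\mathcal U(T_2)F_{T_1}.$$
The large terms $xF_{T_1}F_{T_2}$ cancel, and both $F_{T_i}$ have the same leading term $x^{a-1}w^a$. So the leading term of the difference is $x^{a-1}\kappa w^a$. Being joined and being identified differ by exactly the term $\mathcal U(T)$, and this works with many trees too.

**Step 1 (two rooted trees with leading difference $\kappa$).** The purpose is to encode the whole relation in one coefficient. The $x^0$-coefficient of each $\mathcal U(T_i)$ is $p_1^a$, so the hypothesis gives $(\sum n_i)\,\psi(p_1)^a=0$. Here $\psi(p_1)^a\neq0$, and a nonzero rational number is invertible in $R$, so $\sum_in_i=0$. Put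
$$N=\sum_{n_i>0}n_i=\sum_{n_i<0}|n_i|,$$
and $N\ge1$ because $\kappa\ne0$. Root each $T_i$ arbitrarily. Let $K$ be obtained from a vertex $v$ as follows: for each $i$ with $n_i>0$ join $v$ by edges to the roots of $n_i$ copies of $T_i$; for each $i$ with $n_i<0$ identify $v$ with the roots of $|n_i|$ copies of $T_i$. Let $K'$ be obtained in the same way from the numbers $-n_i$. Both are trees with root $v$ on
$$n:=1+aN+(a-1)N=1+(2a-1)N$$
vertices. Put $Q=\prod_iF_{T_i}^{|n_i|}$. It has $w$-degree $2aN$ and leading coefficient $x^{2N(a-1)}$. By (4),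
$$F_K=w^{1-N}\prod_{n_i>0}\bigl(\mathcal U(T_i)+xF_{T_i}\bigr)^{n_i}\prod_{n_i<0}F_{T_i}^{|n_i|}=w^{1-N}x^NQ\prod_{n_i>0}\Bigl(1+\frac{\mathcal U(T_i)}{xF_{T_i}}\Bigr)^{n_i},$$
computed in the ring $\Lambda[x,x^{-1}]((w^{-1}))$ of Laurent series in $w^{-1}$, where $F_{T_i}=x^{a-1}w^a(1+O(w^{-1}))$ is invertible. There $\mathcal U(T_i)/(xF_{T_i})=x^{-a}w^{-a}\,\mathcal U(T_i)+O(w^{-a-1})$, and products of two such terms are $O(w^{-2a})$, hence $O(w^{-a-1})$. So
$$F_K=w^{1-N}x^NQ\Bigl(1+x^{-a}w^{-a}\sum_{n_i>0}n_i\,\mathcal U(T_i)+O(w^{-a-1})\Bigr),$$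
and in the same way
$$F_{K'}=w^{1-N}x^NQ\Bigl(1+x^{-a}w^{-a}\sum_{n_i<0}|n_i|\,\mathcal U(T_i)+O(w^{-a-1})\Bigr),$$
with the same prefactor. In the difference the $1$'s cancel and the two sums combine to $\kappa$. The leading exponent of $w$ is $1-N+2aN-a=n-a$, and the power of $x$ there is $N+2N(a-1)-a=(2a-1)N-a$. With
$$D:=n-a-1=(2a-1)N-a\ \ge\ a-1\ \ge1$$
we have proved
$$F_K-F_{K'}=x^D\kappa\,w^{D+1}+(\text{terms of }w\text{-degree}\le D). \tag{5}$$

Since $\psi(\kappa)=0$, the polynomials $\psi(F_K)$ and $\psi(F_{K'})$ agree down to degree $D+1$. It is tempting to stop here: if $\psi(F_K)=\psi(F_{K'})$, then $K$ and $K'$ could be exchanged in any larger graph without a change in $\psi(\mathcal U)$. But only the leading coefficient has been killed. Take for instance $\psi(p_n)=X^n$ in $\mathbb Q[X]$. Each tree on four vertices then has $\psi(\mathcal U)=X^4(1+x)^3$, so $T_1=P_4$ and $T_2=K_{1,3}$ satisfy the hypothesis, with $\kappa=x^2(p_2^2-p_1p_3)\neq0$. With the roots of Section 4,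
$$\psi(F_K)-\psi(F_{K'})=X^4(1+x)^3\,\psi(F_{K_{1,3}}-F_{P_4}),$$
and the coefficient of $w^3$ is $X^4(1+x)^3\cdot2x^2X\ne0$. So the lower coefficients survive and must be removed in another way.

## 6. An alternating sum that removes the lower coefficients

**Step 2 (a list of $d$ rooted graphs).** The purpose is to produce rooted graphs that become linearly dependent exactly because $\psi(\kappa)=0$. Let $P_j$ be the path on $j$ vertices rooted at an end, so $F_{P_j}=x^{j-1}w^j+(\text{lower terms})$ without constant term. Put
$$d=D+2=n-a+1,\qquad K_1=K,\quad K_2=K',\quad K_{2+j}=P_j\ \ (1\le j\le D).$$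
Then $d\ge3$ and $d\le n$. Moreover $d=(2a-1)N-a+2\ge a+1$.

Before $\psi$ is applied, the polynomials $F_{P_1},\dots,F_{P_D},\,F_K-F_{K'},\,F_{K'}$ have the distinct $w$-degrees $1,\dots,D,\,D+1,\,n$ (note $n>D+1$), so $F_{K_1},\dots,F_{K_d}$ are linearly independent. After $\psi$ is applied, $\psi(F_K)-\psi(F_{K'})$ has degree at most $D$ and no constant term, so up to a power of $x$ it is a combination of the $\psi(F_{P_j})$. The $d$ polynomials have become dependent. An alternating multilinear form detects precisely this.

So suppose $Z$ is a graph with $d$ distinguished vertices $z_1,\dots,z_d$, called terminals. For a permutation $\sigma\in S_d$ let $\Gamma_\sigma$ be obtained from $Z$ by identifying the root of $K_j$ with $z_{\sigma(j)}$ for $1\le j\le d$. We shall see in Section 7 that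
$$\sum_{\sigma\in S_d}\mathrm{sgn}(\sigma)\,\psi(\mathcal U(\Gamma_\sigma))=0 .$$
This is again a relation between many graphs, $d!$ of them. It becomes a relation between two if $Z$ has many symmetries: if $\alpha\in S_d$ is induced by an automorphism of $Z$ with $z_i\mapsto z_{\alpha(i)}$, then $\Gamma_{\alpha\sigma}\cong\Gamma_\sigma$. The amount of symmetry has to be exactly right. If all even $\alpha$ are induced, at most two graphs remain, with opposite signs. If an odd $\alpha$ were induced as well, the two would be isomorphic and the relation would be empty. So $Z$ should have the symmetry of the alternating group $A_d$ and no more, and $\mathcal U$ must be able to see this.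

**Step 3 (the gadget $Z$).** The purpose is to build such a $Z$. Take terminals $z_1,\dots,z_d$. For every even permutation $\pi\in A_d$ take a block consisting of a vertex $o_\pi$ and disjoint $d$-cliques $\{y_{\pi,i,1},\dots,y_{\pi,i,d}\}$ for $1\le i\le d-1$. Join $y_{\pi,i,1}$ to $o_\pi$ and to $z_{\pi(j)}$ for all $j>i$. There are no other edges.

For $d=3$ there are three blocks of $1+2\cdot3=7$ vertices each. In block $\pi$, the vertex $y_{\pi,1,1}$ is joined to $o_\pi,z_{\pi(2)},z_{\pi(3)}$, and $y_{\pi,2,1}$ is joined to $o_\pi,z_{\pi(3)}$. The block thus records the linear order $\pi(1),\pi(2),\pi(3)$ of the terminals, and all even orders occur.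

The graph $Z$ is simple. It is connected: each block is connected through $o_\pi$, and $y_{\pi,1,1}$ touches every terminal except $z_{\pi(1)}$. Any two blocks share a terminal since $d\ge3$. Each terminal $z_t$ is touched by some block, since some even $\pi$ has $\pi(1)\ne t$. For $\alpha\in A_d$ the map
$$z_i\mapsto z_{\alpha(i)},\qquad o_\pi\mapsto o_{\alpha\pi},\qquad y_{\pi,i,l}\mapsto y_{\alpha\pi,i,l}$$
is an automorphism, because the adjacency of $y_{\pi,i,1}$ and $z_{\pi(j)}$ goes to that of $y_{\alpha\pi,i,1}$ and $z_{\alpha\pi(j)}$.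

All graphs $\Gamma_\sigma$ are simple and connected and have the same number of vertices. For $\alpha\in A_d$ the automorphism carries $z_{\sigma(j)}$ to $z_{\alpha\sigma(j)}$ and extends by the identity on each $K_j$, so $\Gamma_{\alpha\sigma}\cong\Gamma_\sigma$. Let $\tau=(1\,2)$ and
$$G=\Gamma_{\mathrm{id}},\qquad H=\Gamma_\tau .$$
An odd $\sigma$ is $(\sigma\tau)\tau$ with $\sigma\tau$ even, so $\Gamma_\sigma\cong H$; an even $\sigma$ gives $\Gamma_\sigma\cong G$. Hence
$$\sum_{\sigma\in S_d}\mathrm{sgn}(\sigma)\,\mathcal U(\Gamma_\sigma)=\tfrac{d!}2\bigl(\mathcal U(G)-\mathcal U(H)\bigr). \tag{6}$$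

## 7. Equality after $\psi$

**Step 4 ($\psi(\mathcal U(G))=\psi(\mathcal U(H))$).** The purpose is to write the left side of (6) as an alternating multilinear form in the $F_{K_j}$. For positive integers $m=(m_1,\dots,m_d)$ put
$$\Theta(m)=\sum_{A\subseteq E(Z)}x^{|A|}\prod_{C\in\mathrm{com}(A)}p_{\,|C\setminus\{z_1,\dots,z_d\}|+\sum_{z_i\in C}m_i}\ ,$$
that is, $\mathcal U(Z)$ computed with terminal $z_i$ counted as $m_i$ vertices. An edge set of $\Gamma_\sigma$ splits into a part in $Z$ and a part in each $K_j$. The graph attached at $z_i$ is $K_{\sigma^{-1}(i)}$. If its root component has $m_i$ vertices, then $z_i$ counts as $m_i$ vertices in its component, and the other components of $K_{\sigma^{-1}(i)}$ stay components of $\Gamma_\sigma$. So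
$$\mathcal U(\Gamma_\sigma)=\bigl\langle F_{K_{\sigma^{-1}(1)}},\dots,F_{K_{\sigma^{-1}(d)}}\bigr\rangle,\qquad\langle g_1,\dots,g_d\rangle:=\sum_m\Theta(m)\prod_{i=1}^d[w^{m_i}]g_i .$$
Let $\langle\ \rangle^\psi$ be the form on $wR[x][w]$ obtained by replacing $\Theta(m)$ by $\psi(\Theta(m))$, and put
$$\mathrm{Alt}(f_1,\dots,f_d)=\sum_{\sigma\in S_d}\mathrm{sgn}(\sigma)\,\bigl\langle f_{\sigma^{-1}(1)},\dots,f_{\sigma^{-1}(d)}\bigr\rangle^\psi .$$
This is $R[x]$-multilinear. It vanishes if $f_b=f_c$ for some $b\ne c$: the permutations $\sigma$ and $\sigma'=\sigma\circ(b\,c)$ have opposite signs, and $\sigma'^{-1}=(b\,c)\circ\sigma^{-1}$, so their terms cancel in pairs. With (6),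
$$\mathrm{Alt}(\psi F_{K_1},\dots,\psi F_{K_d})=\sum_\sigma\mathrm{sgn}(\sigma)\,\psi(\mathcal U(\Gamma_\sigma))=\tfrac{d!}2\bigl(\psi(\mathcal U(G))-\psi(\mathcal U(H))\bigr). \tag{7}$$

Let $f=\psi(F_{K_1})-\psi(F_{K_2})$. By (5) and $\psi(\kappa)=0$ it has $w$-degree at most $D$, and it has no constant term. Multiply $f$ by $x^{D-1}$ and subtract a multiple of $\psi(F_{P_D})$, whose leading term is $x^{D-1}w^D$; the degree drops below $D$. Multiply by $x^{D-2}$ and subtract a multiple of $\psi(F_{P_{D-1}})$, and so on down to $\psi(F_{P_1})=w$. What remains has degree $0$ and no constant term, so it is $0$. Altogether, with $e=0+1+\dots+(D-1)=D(D-1)/2$,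
$$x^ef\ \text{ lies in the }R[x]\text{-span of }\psi(F_{P_1}),\dots,\psi(F_{P_D}).$$
Since $\mathrm{Alt}$ is alternating, replacing the first argument $\psi F_{K_1}$ by $f$ does not change its value, and therefore
$$x^e\,\mathrm{Alt}(\psi F_{K_1},\psi F_{K_2},\psi F_{P_1},\dots,\psi F_{P_D})=\mathrm{Alt}(x^ef,\psi F_{K_2},\psi F_{P_1},\dots,\psi F_{P_D})=0,$$
because $x^ef$ is a combination of the last $D$ arguments. As $x$ is a non-zero-divisor in $R[x]$, the value of $\mathrm{Alt}$ itself is $0$. In (7) the number $d!/2$ is invertible in $R$, so $\psi(\mathcal U(G))=\psi(\mathcal U(H))$.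

## 8. Inequality before $\psi$

**Step 5 ($\mathcal U(G)\neq\mathcal U(H)$ reduces to two factors).** The purpose is to evaluate $\mathcal U(G)-\mathcal U(H)$ with $d$ colors, where it factors. Take indeterminates $X_1,\dots,X_d$ and apply the substitution $p_m\mapsto p_m(X)=X_1^m+\dots+X_d^m$. Images under it are marked by a superscript $X$. It is enough to show that $\mathcal U(G)^X\neq\mathcal U(H)^X$ in the domain $\mathbb Q[X_1,\dots,X_d,x]$.

By Lemma 1, $\mathcal U(\Gamma)^X$ is the state sum of $\Gamma$ over maps $s:V\to[d]$. The same expansion shows that $F^X_K(X_c)$ is the part of the state sum of $K$ with $s(\text{root})=c$: the root component contributes $X_c^{|C_v(A)|}$, every other component $p_{|C|}(X)$. For $c=(c_1,\dots,c_d)\in[d]^d$ let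
$$\hat Z(c)=\sum_{s:\,s(z_i)=c_i}\ \prod_{v\in V(Z)\setminus\{z_1,\dots,z_d\}}X_{s(v)}\prod_{uv\in E(Z)}\bigl(1+x\,\delta(s(u),s(v))\bigr).$$
Sorting the states of $\Gamma_\sigma$ by the colors $c_i$ of the terminals, we get
$$\mathcal U(\Gamma_\sigma)^X=\sum_{c\in[d]^d}\hat Z(c)\prod_{j=1}^dF^X_{K_j}(X_{c_{\sigma(j)}}),$$
where the weights of the terminals are included in the factors $F^X_{K_j}$. Summing with signs and using (6),
$$\tfrac{d!}2\bigl(\mathcal U(G)^X-\mathcal U(H)^X\bigr)=\sum_{c\in[d]^d}\hat Z(c)\,\det\bigl(F^X_{K_j}(X_{c_i})\bigr)_{i,j=1}^d .$$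
If $c_i=c_{i'}$ for some $i\neq i'$, the determinant has two equal rows and vanishes. So only bijections $c_i=\rho(i)$, $\rho\in S_d$, contribute. We write $\hat Z(\rho)$ for the corresponding value. For $c=\rho$ the determinant is $\mathrm{sgn}(\rho)\,\mathcal D$ with
$$\mathcal D:=\det\bigl(F^X_{K_j}(X_i)\bigr)_{i,j=1}^d .$$
For $\alpha\in A_d$ let $\hat\alpha$ be the automorphism of $Z$ from Step 3. If $s$ is a state with $s(z_i)=\rho(i)$, then $s\circ\hat\alpha$ has $z_i\mapsto\rho\alpha(i)$, and it has the same weight, because $\hat\alpha$ permutes the non-terminal vertices and the edges. So $\hat Z(\rho\alpha)=\hat Z(\rho)$. Even $\rho$ therefore have $\hat Z(\rho)=\hat Z(\mathrm{id})$, and odd $\rho=\tau(\tau\rho)$ have $\hat Z(\rho)=\hat Z(\tau)$. We obtain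
$$\mathcal U(G)^X-\mathcal U(H)^X=\mathcal D\cdot\bigl(\hat Z(\mathrm{id})-\hat Z(\tau)\bigr). \tag{8}$$
It remains to show that both factors are nonzero. The first one shows that the rooted graphs are independent, the second that the gadget distinguishes even from odd.

**Step 6 ($\mathcal D\ne0$).** The purpose is to compute this determinant with the help of (5). Write a matrix by its columns as functions of $w$, row $i$ being the value at $w=X_i$. Thus $\mathcal D=\det[F^X_K,F^X_{K'},F^X_{P_1},\dots,F^X_{P_D}]$. We use column operations over the field $\mathbb Q(X_1,\dots,X_d,x)$. Since $F_{P_j}=x^{j-1}w^j+(\text{lower terms without constant term})$, the columns $F^X_{P_1},F^X_{P_2},\dots,F^X_{P_D}$ can be turned one after another into $w,\,xw^2,\dots,x^{D-1}w^D$. Subtract the second column from the first; by (5) it becomes $x^D\kappa^Xw^{D+1}$ plus a combination of $w,\dots,w^D$, and the latter can be subtracted. Hence, with $D+1=d-1$,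
$$\mathcal D=\pm\,x^{D+D(D-1)/2}\,\kappa^X\,\det\bigl[w,w^2,\dots,w^{d-1},F^X_{K'}\bigr].$$
Write $F^X_{K'}=\sum_{j=1}^nk_jw^j$. The terms with $j\le d-1$ repeat a column and contribute $0$. For $j\ge d$ we use the one-row case of the bialternant formula. Let $\Delta=\det(X_i^{e-1})_{i,e=1}^d$ be the Vandermonde determinant and $h_r$ the complete homogeneous symmetric polynomial in $X_1,\dots,X_d$. Then
$$\det\bigl[1,w,\dots,w^{d-2},w^{d-1+r}\bigr]=\Delta\cdot h_r\qquad(r\ge0).$$
To see it, multiply by $u^r$ and sum over $r$. The left side becomes $\det[1,\dots,w^{d-2},w^{d-1}/(1-uw)]$. Multiplying row $i$ by $1-uX_i$ turns this into $\det[1-uw,\,w-uw^2,\dots,w^{d-2}-uw^{d-1},\,w^{d-1}]$. Adding $u$ times the last column to the one before it, then $u$ times that one to its left neighbor, and so on, gives $\Delta$. So the generating series is $\Delta\prod_i(1-uX_i)^{-1}=\Delta\sum_rh_ru^r$.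

Taking a factor $X_i$ out of each row, we get $\det[w,\dots,w^{d-1},w^j]=X_1\cdots X_d\,\Delta\,h_{j-d}$ for $j\ge d$, and
$$\mathcal D=\pm\,x^{D+D(D-1)/2}\;\kappa^X\;X_1\cdots X_d\;\Delta\;\mathcal H,\qquad\mathcal H=\sum_{j=d}^nk_j\,h_{j-d}(X_1,\dots,X_d).$$
We check the factors. The Vandermonde determinant is nonzero. The element $\kappa$ is nonzero in $\mathbb Q[p_1,\dots,p_a][x]$, since the trees have $a$ vertices. The power sums $p_1(X),\dots,p_d(X)$ in $d$ variables are algebraically independent over $\mathbb Q$, and $a\le d$ by Step 2, so $\kappa^X\ne0$. Finally, at $x=1$ and $X_1=\dots=X_d=1$ every $k_j$ is non-negative, because the coefficients of $F_{K'}$ have non-negative coefficients. Also $k_n=x^{n-1}$ is $1$ there, $n\ge d$, and $h_{n-d}(1,\dots,1)>0$. So $\mathcal H$ is positive there, hence nonzero. All factors lie in a domain, and $\mathcal D\neq0$.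

**Step 7 ($\hat Z(\mathrm{id})\neq\hat Z(\tau)$).** The purpose is to see the orientation that the blocks encode. It suffices to prove this at $x=-1$. There each edge has weight $1-\delta$, so only proper colorings with colors in $[d]$ count. Give $z_i$ the color $\sigma(i)$, where $\sigma$ is $\mathrm{id}$ or $\tau$. Once the terminals are colored, the blocks contribute independently.

Consider block $\pi$. Write the color of $o_\pi$ as $\sigma\pi(j)$ with $j\in[d]$. Every $j$ is allowed, because $o_\pi$ is adjacent to no terminal. Each $d$-clique must use all $d$ colors, so its weight is $X_1\cdots X_d$. The vertex $y_{\pi,i,1}$ must avoid the colors $\sigma\pi(j')$ with $j'>i$ of its neighboring terminals and the color $\sigma\pi(j)$ of $o_\pi$. So its color lies in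
$$\{\sigma\pi(1),\dots,\sigma\pi(i)\}\setminus\{\sigma\pi(j)\},$$
which has $i-[j\le i]$ elements, where $[\cdot]$ is $1$ if the statement holds and $0$ otherwise. The other $d-1$ clique vertices have no neighbors outside the clique and can be colored in $(d-1)!$ ways. So block $\pi$ contributes
$$(X_1\cdots X_d)^{d-1}\bigl((d-1)!\bigr)^{d-1}\sum_{j=1}^d\Bigl(\prod_{i=1}^{d-1}(i-[j\le i])\Bigr)X_{\sigma\pi(j)} .$$
For $j\ge2$ the inner product is $\prod_{i=1}^{j-1}i\cdot\prod_{i=j}^{d-1}(i-1)=(j-1)!\,\frac{(d-2)!}{(j-2)!}=(d-2)!\,(j-1)$. For $j=1$ the factor $i=1$ is $0$, and $(d-2)!\,(j-1)=0$ too. Hence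
$$\hat Z(\sigma)\big|_{x=-1}=\mathrm{const}\cdot(X_1\cdots X_d)^{(d-1)d!/2}\prod_{\pi\in A_d}L_{\sigma\pi},\qquad L_\rho=\sum_{j=1}^d(j-1)X_{\rho(j)},$$
with a nonzero constant that does not depend on $\sigma$. For $\sigma=\mathrm{id}$ the product runs over the $L_\rho$ with $\rho$ even, for $\sigma=\tau$ over those with $\rho$ odd.

When $d=3$, the two products are
$$(X_2+2X_3)(X_3+2X_1)(X_1+2X_2)\quad\text{and}\quad(X_1+2X_3)(X_3+2X_2)(X_2+2X_1),$$
and they differ: the coefficient of $X_1^2X_2$ is $2$ in the first and $4$ in the second.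

In general, the forms $L_\rho$, $\rho\in S_d$, are pairwise non-proportional. Each has coefficient sum $0+1+\dots+(d-1)\neq0$, so two proportional ones are equal, and $L_\rho$ determines $\rho$, since $\rho(j)$ is the index of the variable with coefficient $j-1$. Nonzero linear forms are irreducible. By unique factorization in $\mathbb Q[X_1,\dots,X_d]$, the form $L_{\mathrm{id}}$ divides $\prod_{\rho\text{ even}}L_\rho$ but not $\prod_{\rho\text{ odd}}L_\rho$. So the two products differ, and $\hat Z(\mathrm{id})\ne\hat Z(\tau)$.

By (8), $\mathcal U(G)^X\neq\mathcal U(H)^X$, hence $\mathcal U(G)\neq\mathcal U(H)$. Together with Steps 3 and 4 this proves Proposition 5. $\blacksquare$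

## 9. The two graphs for the $q$-dichromate

*Proof of Theorem A.* Let $R=\mathbb Q(q,y)$ and $\psi=\varphi$. This $R$ is a field and $\varphi(p_1)=\frac{1-y}{1-q}\neq0$, so $\varphi(p_1)$ is not nilpotent. The relation (3), with $a=7202$, satisfies the hypotheses of Proposition 5. We get simple connected graphs $G,H$ with equally many vertices, $\varphi(\mathcal U(G))=\varphi(\mathcal U(H))$ and $\mathcal U(G)\ne\mathcal U(H)$. By (2), $U(G)\ne U(H)$.

It remains to pass from the indeterminates to numbers. The identity $\varphi(\mathcal U(G))=\varphi(\mathcal U(H))$ holds in $\mathbb Q(q,y)[x]$, and its denominators divide products of polynomials $1-q^j$. For an integer $q\ge2$ these do not vanish, so for each $k\ge1$ we may give $q$ this value and put $y=q^k$. Since $\frac{1-q^{kn}}{1-q^n}=(k)_{q^n}$, the identity becomes $B_q(G,x,k)=B_q(H,x,k)$ as polynomials in $x$, hence for all real $x$.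

For fixed $x$ and $k$, both $B_q(G,x,k)$ and $B_q(H,x,k)$ are values of polynomials in $q$, also at $q=0$ by the convention $0^0=1$. Two polynomials that agree at all integers $q\ge2$ are equal, so the equality also holds at $q=0$ and $q=1$. $\blacksquare$

## 10. Other specializations, and larger classes

The proof used only two things about $\varphi$: that $\varphi(p_1)$ is not nilpotent and that its image is too small. Let $\Lambda_{a,l}$ be the span of the $p_\lambda$ with $\lambda\vdash a$ and $\ell(\lambda)=l$ parts. For instance $\Lambda_{4,2}$ is spanned by $p_3p_1$ and $p_2^2$.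

**Theorem B.** Let $R$ be a commutative $\mathbb Q$-algebra and $\psi:\Lambda\to R$ a $\mathbb Q$-algebra homomorphism with $\psi(p_1)$ not nilpotent. If for some $a\ge4$
$$\sum_{l=1}^a\dim_{\mathbb Q}\psi(\Lambda_{a,l})<\#\{\lambda\vdash a-2:\text{ all parts}\ge2\}, \tag{9}$$
then there are simple connected graphs $G,H$ on equally many vertices with
$$\sum_{A\subseteq E(G)}x^{|A|}\prod_{C\in\mathrm{com}(A)}\psi(p_{|C|})=\sum_{A\subseteq E(H)}x^{|A|}\prod_{C\in\mathrm{com}(A)}\psi(p_{|C|})\ \text{ in }R[x],\qquad U(G)\neq U(H).$$
Conversely, if $\psi$ is injective on $\bigoplus_l\Lambda_{a,l}$, then on graphs with $a$ vertices this specialization is equivalent to $U$.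

*Proof.* In a tree on $a$ vertices an edge set with $l$ components has $a-l$ edges. So $\psi(\mathcal U(T))\in\bigoplus_lx^{a-l}\psi(\Lambda_{a,l})$, a space whose dimension is the left side of (9). The right side of (9) is the number of trees $T_\lambda$ on $a$ vertices. So the $\psi(\mathcal U(T_\lambda))$ satisfy a nontrivial rational relation, and after clearing denominators an integer relation $\sum n_\lambda\,\psi(\mathcal U(T_\lambda))=0$. By Lemma 3, $\sum n_\lambda\,\mathcal U(T_\lambda)\ne0$. Proposition 5 applies, and (2) gives $U(G)\ne U(H)$.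

For the converse, all coefficients (with respect to $x$) of $\mathcal U(G)$ lie in $\bigoplus_l\Lambda_{a,l}$ when $G$ has $a$ vertices. If $\psi$ is injective there, $\psi(\mathcal U(G))$ determines $\mathcal U(G)$. On graphs with $a$ vertices $\mathcal U$ and $U$ determine each other, by (1) and the inverse substitution after it. $\square$

**Corollary C (finitely many parameters never suffice).** Let $P,Q\in\mathbb Q[t_1,\dots,t_s]$ be nonzero and
$$\psi(p_n)=P(t_1^n,\dots,t_s^n)/Q(t_1^n,\dots,t_s^n)\in\mathbb Q(t_1,\dots,t_s).$$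
Then the conclusion of Theorem B holds: there are simple connected graphs $G,H$ on equally many vertices with $\psi(\mathcal U(G))=\psi(\mathcal U(H))$ and $U(G)\neq U(H)$.

*Proof.* Write $P(t^j)$ for $P(t_1^j,\dots,t_s^j)$, and likewise for $Q$. All $Q(t^j)$ are nonzero, and $\psi(p_1)=P(t)/Q(t)\ne0$ in a field, so it is not nilpotent. Let $\delta$ bound the degrees of $P$ and $Q$ in each variable. Let $\lambda\vdash a$ have $m_j$ parts equal to $j$; then $m_j\le\lfloor a/j\rfloor$, and
$$\psi(p_\lambda)\prod_{j\le a}Q(t^j)^{\lfloor a/j\rfloor}=\prod_{j\le a}P(t^j)^{m_j}\,Q(t^j)^{\lfloor a/j\rfloor-m_j}$$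
is a polynomial of degree at most $\sum_{j\le a}j\delta\lfloor a/j\rfloor\le\delta a^2$ in each variable. Multiplication by a fixed nonzero element is injective, so each $\psi(\Lambda_{a,l})$ has dimension at most $(\delta a^2+1)^s$. The left side of (9) is therefore at most $a(\delta a^2+1)^s$, which is polynomial in $a$. For $a=2b^2+2$ with $b\ge2$ the right side of (9) is at least $2^{b-1}$ by Lemma 4. So (9) holds for large $b$, and Theorem B applies. $\square$

In particular:

* (i) For every fixed number $k$ of states, the $k$-state Potts partition function in an arbitrary homogeneous external field, $p_n\mapsto X_1^n+\dots+X_k^n$, is not equivalent to $U$. Here $P=t_1+\dots+t_k$ and $Q=1$; by Lemma 1 the specialization is the state sum with weights $X_1,\dots,X_k$.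
* (ii) Neither is any multiparameter $q$-dichromate $p_n\mapsto\prod_i(1-y_i^n)/\prod_j(1-q_j^n)$. Here $P=\prod_i(1-y_i)$ and $Q=\prod_j(1-q_j)$, in the variables $y_i,q_j$.

**Corollary D (arbitrarily large classes).** For every $r$ there are $r+1$ simple graphs with the same $q$-dichromate for all $q,x,k$ and pairwise different $U$-polynomials.

*Proof.* Take $G,H$ from Theorem A and let $G_i$ be the disjoint union of $i$ copies of $G$ and $r-i$ copies of $H$, for $0\le i\le r$. Both $B_q$ and $\mathcal U$ are multiplicative under disjoint union, since an edge set splits into its parts and so do the components. Hence all $B_q(G_i,x,k)$ agree. Suppose $\mathcal U(G_i)=\mathcal U(G_j)$ with $i>j$, that is,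
$$\mathcal U(G)^i\,\mathcal U(H)^{r-i}=\mathcal U(G)^j\,\mathcal U(H)^{r-j}.$$
Cancelling in the domain $\mathbb Q[x,p_1,p_2,\dots]$ gives $\mathcal U(G)^{i-j}=\mathcal U(H)^{i-j}$. This ring is a unique factorization domain with units $\mathbb Q\setminus\{0\}$, so $\mathcal U(G)=u\,\mathcal U(H)$ with $u\in\mathbb Q$ and $u^{i-j}=1$, hence $u=\pm1$. The coefficients of both polynomials are non-negative, so $u=1$ and $\mathcal U(G)=\mathcal U(H)$, a contradiction. So the $\mathcal U(G_i)$ are pairwise different. All $G_i$ have the same number of vertices, because $|V(G)|=|V(H)|$, and (2) shows that the $U(G_i)$ are pairwise different. $\square$
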